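\title{Chromatic thresholds of binary matroids: a counterexample to a three-valued formula}

\begin{abstract}
The chromatic threshold $\theta(N)$ of a simple binary matroid $N$ is the infimum of the densities above which $N$-free binary matroids have bounded critical number. We consider a proposed formula $\theta(N)=1-i2^{-c}$, where $c\ge 2$ is the critical number of $N$ and $i\in\{2,3,4\}$ is read off from the way $N$ meets subspaces of codimension $c-1$ and $c-2$. The formula fails for every $c\ge 3$, both for $i=3$ and for $i=4$: in each of these classes $\theta$ takes infinitely many values, with supremum $1-2^{1-c}$, which is not attained. The case $i=2$ is correct and characterizes the equality $\theta(N)=1-2^{1-c}$. The counterexample is elementary apart from the existence of graphs of large girth and large chromatic number. The case $c=2$, $i\in\{3,4\}$ is not decided here.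
\end{abstract}

\section{Introduction}

\subsection{Critical number and chromatic threshold}

A \emph{matroid} in this paper is a simple binary matroid: a set $M\subseteq\mathbb F_2^r\setminus\{0\}$ that spans $\mathbb F_2^r$. Its \emph{rank} is $r(M)=r$. An \emph{embedding} of a matroid $N$ in $M$ is an injective linear map $\varphi:\mathbb F_2^{r(N)}\to\mathbb F_2^{r(M)}$ with $\varphi(N)\subseteq M$, and $M$ is \emph{$N$-free} if there is none. \emph{Independent} means linearly independent. A \emph{circuit} is a minimal dependent set, and it is \emph{odd} if its size is odd. Over $\mathbb F_2$ a set is dependent exactly when some nonempty subset has sum zero, so a circuit is a nonempty set with sum zero that has no proper nonempty subset with sum zero.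

Let $V$ be a finite-dimensional $\mathbb F_2$-vector space and $X\subseteq V\setminus\{0\}$. The \emph{critical number} $\chi(X)$ is the least $c\ge0$ such that some subspace of codimension $c$ in $V$ is disjoint from $X$. It does not depend on the ambient space $V\supseteq\operatorname{span}(X)$: a subspace of $V$ that avoids $X$ can be intersected with $\operatorname{span}(X)$, and a subspace of $\operatorname{span}(X)$ that avoids $X$ can be enlarged by a complement of $\operatorname{span}(X)$. A subspace of codimension $c$ is an intersection of $c$ hyperplanes, so $\chi(X)$ is also the least number of complements of hyperplanes that cover $X$. We use the following facts, and also, without comment, that a subspace of codimension at most $d\le\dim V$ contains one of codimension exactly $d$.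

\begin{lemma}\label{lem:basic}
Let $X\subseteq V\setminus\{0\}$.
\begin{enumerate}
\item[(a)] $\chi(X)\le\dim\operatorname{span}(X)$; hence $X$ contains $\chi(X)$ independent elements.
\item[(b)] If $F\le V$ has codimension $d$, then $\chi(X)\le\chi(X\cap F)+d$.
\item[(c)] $\chi(X)\le1$ if and only if $X$ contains no odd circuit. In particular $\chi(X)\le 1$ if $X$ is independent.
\item[(d)] If $|X|>\frac12|V|$, or if $X\supseteq V\setminus K$ for a proper subspace $K$, then $X$ spans $V$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) The subspace $\{0\}$ of $\operatorname{span}(X)$ avoids $X$. (b) A subspace of codimension $j$ in $F$ that avoids $X\cap F$ avoids $X$ and has codimension $j+d$ in $V$. (c) If a linear functional equals $1$ on $X$, then a subset of $X$ with sum zero has even size. Conversely, take a basis of $\operatorname{span}(X)$ inside $X$ and the functional $\lambda$ equal to $1$ on it. Any other $p\in X$ is the sum of a set $J$ of basis elements, and $J\cup\{p\}$ is a circuit. If it is even, then $\lambda(p)=|J|\bmod 2=1$. (d) A proper subspace has at most $\frac12|V|$ elements. If $w\notin K$ and $h\in K$, then $h=w+(w+h)$ is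 a sum of two elements of $V\setminus K$.
\end{proof}

Part (c) is the analogue of the fact that a graph is bipartite exactly when it has no odd cycle, and the critical number plays the role of the logarithm of the chromatic number; Lemma~\ref{lem:template}(a) gives the inequality between the two that we need.

Let $\chi(N)=c$. If $F\le\mathbb F_2^n$ has codimension $c-1$, then $\mathbb F_2^n\setminus F$ is $N$-free, because the preimage of $F$ under an embedding would avoid $N$ and have codimension at most $c-1$. This set has density $1-2^{1-c}$, and asymptotically no $N$-free set is denser. Put $\mathrm{ex}(N,n)=\max\{|M|: r(M)=n,\ M \text{ is $N$-free}\}$.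

\begin{theorem}[Geometric Erd\H{o}s--Stone theorem; Geelen and Nelson]\label{thm:ES}
$\lim_{n\to\infty}\mathrm{ex}(N,n)/(2^n-1)=1-2^{1-\chi(N)}$.
\end{theorem}

The sets $\mathbb F_2^n\setminus F$ avoid $N$ for the simplest possible reason: their critical number is too small. It is natural to ask how dense an $N$-free matroid can be when its critical number is huge. The \emph{chromatic threshold} $\theta(N)$ is the infimum of all $\alpha\ge0$ for which there is a constant $C$ such that every $N$-free matroid $M$ with $|M|\ge\alpha2^{r(M)}$ has $\chi(M)\le C$. If $\alpha>1-2^{1-\chi(N)}$, then by Theorem~\ref{thm:ES} the $N$-free matroids with $|M|\ge\alpha2^{r(M)}$ have bounded rank, hence bounded critical number. So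
\begin{equation}\label{eq:upper}
\theta(N)\le 1-2^{1-\chi(N)}.
\end{equation}

\subsection{The proposed formula}

\begin{definition}\label{def:index}
A matroid $N$ of rank $r$ is \emph{$c$-near-independent} if $\chi(N)=c$ and there are a subspace $H\le\mathbb F_2^r$ of codimension $c-2$ and a subspace $S$ of codimension $1$ in $H$ such that $\chi(N\cap H)=2$, the set $N\cap S$ is independent, and every odd circuit in $N\cap H$ contains at least four elements of $H\setminus S$.

For a matroid $N$ with $\chi(N)=c\ge2$, the \emph{index} $i(N)$ is $2$ if no subspace $S$ of codimension $c-1$ has $N\cap S$ independent, it is $4$ if $N$ is $c$-near-independent, and it is $3$ otherwise.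
\end{definition}

The cases $i=2$ and $i=4$ exclude each other, because the subspace $S$ in the definition of near-independence has codimension $c-1$.

\begin{example}
Three matroids with $c=2$, where $H$ is the whole space.
The triangle $\mathbb F_2^2\setminus\{0\}$ meets each hyperplane $S$ in one point, and it is an odd circuit with only two elements outside $S$; so $i=3$.
The $5$-circuit consisting of the standard basis of $\mathbb F_2^4$ and the all-ones vector meets the hyperplane of even-weight vectors in one point and has four elements outside it; so $i=4$.
If $K\le\mathbb F_2^4$ has dimension $2$, then $\mathbb F_2^4\setminus K$ has $12>8$ elements, so $\chi=2$, and it meets every hyperplane in at least $8-4>3$ elements; so $i=2$.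
\end{example}

Geelen and Nelson proved the lower bound $\theta(N)\ge1-i(N)2^{-c}$ for every $N$ with $\chi(N)=c\ge 2$. The problem studied here, which comes from Luo's paper \cite{Luo}, is to prove or disprove that this bound is always the truth:
\begin{equation}\label{eq:formula}
\theta(N)=1-i(N)\,2^{-c}\qquad\text{for every matroid $N$ with }\chi(N)=c\ge2.
\end{equation}
To see why one would guess \eqref{eq:formula}, write
\[
1-i2^{-c}=(1-2^{2-c})+2^{2-c}\Bigl(1-\frac i4\Bigr).
\]
This is the density of a set that contains everything outside a subspace of codimension $c-2$ and has relative density $1-i/4\in\{\frac12,\frac14,0\}$ inside it, and $1-i/4$ is the value of the formula for $c=2$. Such a set can obstruct an embedding of $N$ only through the part of $N$ that lands in the subspace, which is why Definition~\ref{def:index} looks at $N\cap H$. So \eqref{eq:formula} is what one expects if the densest $N$-free matroids of large critical number are full outside a subspace of codimension $c-2$ and the problem thereby reduces to $c=2$. Our examples show that for $c\ge 3$ it can be better to remove a little from everywhere.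

\subsection{Results}

Fix $c\ge3$ and $k\ge5$. Write the elements of $W=\mathbb F_2^{c-1}\times\mathbb F_2^2\times\mathbb F_2^k$ as $(v,x,y)$. Fix $u\in\mathbb F_2^{c-1}\setminus\{0\}$, let $f(x)=x_1x_2$, let $|y|$ denote Hamming weight, and let $\epsilon_1,\dots,\epsilon_k$ be the standard basis of $\mathbb F_2^k$. Put
\begin{gather*}
S=\{(v,x,y):v=0\},\qquad H=\{(v,x,y):v\in\{0,u\}\},\\
I=\{(0,0,\epsilon_j):1\le j\le k\},\qquad B=\{(u,x,y):|y|\equiv f(x)\bmod 2\},\\
N_{c,k}=I\cup B\cup(W\setminus H),\qquad N^+_{c,k}=I\cup(W\setminus S).
\end{gather*}
Here $S$ has codimension $c-1$ and dimension $k+2$, and $H$ has codimension $c-2$ and dimension $k+3$. Both sets avoid $0$ and contain $W\setminus H$, where $H\ne W$ because $c\ge3$, so both are matroids by Lemma~\ref{lem:basic}(d). Also $N_{c,k}\subseteq N^+_{c,k}$, and both meet $S$ in $I$.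

\begin{theorem}\label{thm:A}
Let $c\ge3$ and $k\ge5$.
\begin{enumerate}
\item[(a)] $N_{c,k}$ has critical number $c$ and is $c$-near-independent. $N^+_{c,k}$ has critical number $c$, meets the subspace $S$ of codimension $c-1$ in an independent set, and is not $c$-near-independent. Thus $i(N_{c,k})=4$ and $i(N^+_{c,k})=3$.
\item[(b)] If $q\ge13$ is an integer and $k\ge12q$, then
\[
\theta(N^+_{c,k})\ \ge\ \theta(N_{c,k})\ \ge\ (1-2^{1-c})\Bigl(1-\frac4q\Bigr).
\]
\end{enumerate}
\end{theorem}

\begin{corollary}\label{cor:counter}
Let $c\ge3$ and $k\ge12q$. If $q>4(2^{c-1}-1)$, then $\theta(N_{c,k})>1-4\cdot2^{-c}$. If $q>8(2^{c-1}-1)$, then $\theta(N^+_{c,k})>1-3\cdot2^{-c}$. Hence \eqref{eq:formula} fails for every $c\ge3$, both for $i=4$ and for $i=3$.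
\end{corollary}

\begin{proof}
Either condition gives $q\ge13$. Let $\beta=1-2^{1-c}$, so that $1-4\cdot2^{-c}=\beta-2^{1-c}$ and $1-3\cdot2^{-c}=\beta-2^{-c}$. Then $\beta(1-4/q)>\beta-2^{1-c}$ if and only if $q>4\beta2^{c-1}=4(2^{c-1}-1)$, and $\beta(1-4/q)>\beta-2^{-c}$ if and only if $q>4\beta2^c=8(2^{c-1}-1)$.
\end{proof}

For example, $c=3$, $q=13$, $k=156$ gives $\theta(N_{3,156})\ge\frac34\cdot\frac9{13}=\frac{27}{52}$, while \eqref{eq:formula} predicts $\frac12$. The second theorem says which part of \eqref{eq:formula} survives, and that the failure is as large as \eqref{eq:upper} allows.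

\begin{theorem}\label{thm:B}
\begin{enumerate}
\item[(a)] Let $\chi(N)=c\ge2$. Then $\theta(N)=1-2^{1-c}$ if and only if $i(N)=2$.
\item[(b)] Let $c\ge3$. The supremum of $\theta(N)$ over $c$-near-independent matroids $N$ is $1-2^{1-c}$ and is not attained. The same holds over matroids with $\chi(N)=c$ and $i(N)=3$. So $\theta$ takes infinitely many values in each of these two classes, and in neither class is it a function of $c$ alone.
\end{enumerate}
\end{theorem}

The only outside input to Theorem~\ref{thm:A} is Erd\H{o}s's theorem on girth and chromatic number. Theorem~\ref{thm:B} also uses Theorem~\ref{thm:ES} and the stability theorem of \cite{LLNN}. Our arguments do not decide \eqref{eq:formula} for $c=2$ and $i\in\{3,4\}$; Remark~\ref{rem:c2} shows where the construction needs $c\ge3$.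

Section~\ref{sec:template} explains how a graph forces large critical number. Section~\ref{sec:host} builds the dense $N_{c,k}$-free matroid and shows by hand, in the simplest case, why it is $N_{c,k}$-free. Sections~\ref{sec:N} and~\ref{sec:forest} prove Theorem~\ref{thm:A}, and Section~\ref{sec:B} proves Theorem~\ref{thm:B}.

\section{A graph of large girth in the zero fiber}\label{sec:template}

A lower bound on $\theta(N)$ requires dense $N$-free matroids of unbounded critical number. We obtain the density and the critical number from different parts of the space. The critical number comes from a sparse set that looks independent at the scale of $N$.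

Let $G$ be a graph on $\{1,\dots,n\}$. View $z\in\mathbb F_2^n$ as a function on the vertices, let $\mathbf 1_a$ be the indicator of the vertex $a$, and identify an edge $ab$ with the vector $\mathbf 1_a+\mathbf 1_b$. The sum of a set of edges is the indicator of the vertices of odd degree in that set. A nonempty forest has a vertex of degree one, so the edges of a forest are independent. The \emph{girth} of $G$ is the length of its shortest cycle, and $\operatorname{chr}(G)$ denotes its chromatic number. Erd\H{o}s's theorem (1959) states that for all $g$ and $t$ there is a finite graph with girth greater than $g$ and chromatic number greater than $t$.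

For $d\ge1$ let $\pi:\mathbb F_2^d\times\mathbb F_2^n\to\mathbb F_2^d$ be the projection; the sets $\pi^{-1}(v)$ are the \emph{fibers}. A set $M\subseteq\mathbb F_2^d\times\mathbb F_2^n$ is \emph{based on $G$} if $M\cap\pi^{-1}(0)=\{(0,e):e\in E(G)\}$.

\begin{lemma}\label{lem:template}
Let $M\subseteq\mathbb F_2^d\times\mathbb F_2^n$ be based on $G$.
\begin{enumerate}
\item[(a)] $\chi(M)\ge\log_2\operatorname{chr}(G)$.
\item[(b)] Let $G$ have girth greater than $|N|$, let $\varphi$ be an embedding of $N$ in $M$, and let $S'=\ker(\pi\varphi)$. Then $S'$ has codimension at most $d$, the map $\varphi$ sends $N\cap S'$ to distinct edges of $G$ that form a forest, and $N\cap S'$ is independent.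
\end{enumerate}
\end{lemma}

\begin{proof}
(a) A subspace of codimension $j$ that avoids $M$ is the kernel of a linear map $L$ to $\mathbb F_2^j$. For each edge $ab$ we have $L(0,\mathbf 1_a)+L(0,\mathbf 1_b)\ne0$, so $a\mapsto L(0,\mathbf 1_a)$ is a proper coloring of $G$ with $2^j$ colors.

(b) The map $\pi\varphi$ has rank at most $d$. The set $\varphi(N\cap S')$ lies in $M\cap\pi^{-1}(0)$, so it consists of at most $|N|$ edges of $G$, too few to contain a cycle. These edges are independent, and $\varphi$ is linear and injective, so $N\cap S'$ is independent.
\end{proof}

The simplest choice is to take all nonzero fibers completely.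

\begin{proposition}\label{prop:full}
Let $1\le d\le r(N)$. If no subspace of codimension $d$ meets $N$ in an independent set, then $\theta(N)\ge1-2^{-d}$.
\end{proposition}

\begin{proof}
Let $G$ have girth greater than $|N|$, and let $M$ be based on $G$ and contain all nonzero fibers. Then $M$ spans by Lemma~\ref{lem:basic}(d), and $|M|\ge(1-2^{-d})2^{r(M)}$. An embedding of $N$ in $M$ would give, by Lemma~\ref{lem:template}(b), a subspace of codimension at most $d$, and then one of codimension exactly $d$, that meets $N$ in an independent set. So $M$ is $N$-free. By Erd\H{o}s's theorem and Lemma~\ref{lem:template}(a), $\chi(M)$ is unbounded over such $G$.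
\end{proof}

Let $\chi(N)=c$. For $d=c-1$ the hypothesis is $i(N)=2$, and the proposition gives the case $i=2$ of the Geelen--Nelson bound, the only case we use. For $d=c-2\ge1$ the hypothesis always holds: if $N$ met a subspace of codimension $c-2$ in an independent set, Lemma~\ref{lem:basic}(b),(c) would give $\chi(N)\le c-1$. Together with \eqref{eq:upper}, and trivially for $c=2$, this shows
\[
1-4\cdot2^{-c}\le\theta(N)\le1-2\cdot2^{-c}\qquad\text{whenever }\chi(N)=c\ge2.
\]
So \eqref{eq:formula} places near-independent matroids at the bottom of this interval, while Theorem~\ref{thm:B}(b) says that for $c\ge 3$ they come arbitrarily close to its top.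

\section{Thinning the fibers by Hamming weight}\label{sec:host}

From now until Section~\ref{sec:B}, $c\ge3$, $N=N_{c,k}$ and $d=c-1$. To approach density $1-2^{1-c}$ we keep almost all of every nonzero fiber. We cannot keep everything: Lemma~\ref{lem:template}(b) allows an embedding to send $S$ into the zero fiber and $I$ onto a forest in $G$, and full fibers would absorb the rest of $N$. We have to delete a small fraction of each nonzero fiber so that the deleted set meets every such copy.

A copy of $N$ contains many points that differ by sums of elements of $I$, that is, by sums of edges of $G$. Adding an edge changes the Hamming weight by at most $2$, and adding two edges changes it by at most $4$. So the weight moves in short steps along a copy. If it travels a long way, it cannot jump over a block of four consecutive values. Such blocks can be placed with period $q$, and they then cost only a fraction $4/q$ of each fiber.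

Fix an integer $q\ge13$. Call an integer \emph{forbidden} if it is congruent modulo $q$ to one of $0,1,2,3$. For a graph $G$ on $\{1,\dots,n\}$ define, in $\mathbb F_2^{c-1}\times\mathbb F_2^n$,
\[
M(G)=\{(0,e):e\in E(G)\}\ \cup\ \{(v,z):v\ne0,\ |z|\text{ is not forbidden}\}.
\]

\begin{lemma}\label{lem:density}
For every $\alpha<(1-2^{1-c})(1-4/q)$ there is $n_\alpha$ such that, for every graph $G$ on $n\ge n_\alpha$ vertices, $M(G)$ is a matroid of rank $n+c-1$ with $|M(G)|\ge\alpha2^{n+c-1}$.
\end{lemma}

\begin{proof}
Let $z\in\mathbb F_2^n$ be uniform and $\omega=e^{2\pi\sqrt{-1}/q}$. The coordinates of $z$ are independent, so $\mathbb E\,\omega^{j|z|}=\bigl(\frac{1+\omega^j}2\bigr)^n$, and for each residue $a$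
\[
\Pr[\,|z|\equiv a \bmod q\,]=\frac1q\sum_{j=0}^{q-1}\omega^{-ja}\Bigl(\frac{1+\omega^j}2\Bigr)^n\longrightarrow\frac1q\qquad(n\to\infty),
\]
because $|1+\omega^j|<2$ for $1\le j\le q-1$. There are $2^{c-1}-1$ nonzero fibers among $2^{c-1}$, so the second part of $M(G)$, which does not depend on the edges of $G$, has density tending to $(1-2^{1-c})(1-4/q)$. This limit is at least $\frac34\cdot\frac9{13}>\frac12$, so $M(G)$ spans for large $n$ by Lemma~\ref{lem:basic}(d), and $0\notin M(G)$.
\end{proof}

Next we record what a copy of $N$ looks like when $S$ is exactly the part of $W$ sent to the zero fiber; Section~\ref{sec:N} will show that every copy is of this kind. For edges $e_1,\dots,e_k$ and $J\subseteq\{1,\dots,k\}$ write $e_J=\sum_{j\in J}e_j$ and $w(J)=|e_J|$, the number of vertices of odd degree in $\{e_j:j\in J\}$. We call $J$ \emph{even} if $|J|$ is even.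

\begin{lemma}\label{lem:aligned}
Let $G$ have girth greater than $|N|$ and let $\varphi$ be an embedding of $N$ in $M(G)$ with $\ker(\pi\varphi)=S$. Then there are $z_1,z_2,z_3\in\mathbb F_2^n$ with $z_1+z_2+z_3=0$ and distinct edges $e_1,\dots,e_k$ of $G$ forming a forest such that
\begin{equation}\label{eq:star}
|z_i+e_J|\ \text{ is not forbidden, for every } i\in\{1,2,3\}\text{ and every even } J.
\end{equation}
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:template}(b), $\varphi(0,0,\epsilon_j)=(0,e_j)$ for distinct edges $e_j$ that form a forest. Since $c-1\ge2$, we can choose $v_1=u$, $v_2\notin\{0,u\}$ and $v_3=v_1+v_2\notin\{0,u\}$. Let $z_i$ be the second coordinate of $\varphi(v_i,0,0)$; linearity gives $z_1+z_2+z_3=0$. Let $J$ be even and $y=\sum_{j\in J}\epsilon_j$. The point $(v_1,0,y)$ lies in $B$ because $f(0)=0$, and $(v_2,0,y),(v_3,0,y)$ lie in $W\setminus H$. The image of $(v_i,0,y)$ is in $M(G)$, lies in a nonzero fiber because $(v_i,0,y)\notin S$, and has second coordinate $z_i+e_J$.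
\end{proof}

It remains to see why \eqref{eq:star} is impossible when $k$ is large. The difficulty is that the weight need not travel at all. Adding an edge $ab$ to $z$ raises the weight by $2$ if $z(a)=z(b)=0$, lowers it by $2$ if $z(a)=z(b)=1$, and leaves it unchanged if $z(a)\ne z(b)$. In the last case call the edge \emph{neutral} for $z$. If the $e_j$ form a matching and are all neutral for $z$, then $|z+e_J|=|z|$ for every $J$. A single fiber can therefore escape the forbidden blocks. Three fibers on a line cannot all do so.

\begin{lemma}\label{lem:line}
Let $z_1+z_2+z_3=0$ in $\mathbb F_2^n$ and let $e_1,\dots,e_k$ be edges. There are $i\in\{1,2,3\}$, $\tau\in\{0,1\}$ and $T\subseteq\{1,\dots,k\}$ with $|T|\ge k/6$ such that $z_i$ equals $\tau$ at both ends of $e_j$ for every $j\in T$. For $J\subseteq T$ we then have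
\begin{equation}\label{eq:signed}
|z_i+e_J|=|z_i|+(-1)^\tau w(J).
\end{equation}
\end{lemma}

\begin{proof}
For an edge $ab$ let $d_i=z_i(a)+z_i(b)\in\mathbb F_2$. Then $d_1+d_2+d_3=0$, so $(d_1,d_2,d_3)$ is one of $000,011,101,110$, and never $111$. Hence $z_i(a)=z_i(b)=\tau$ for some pair $(i,\tau)$. Assign such a pair to each $j$; one of the six pairs is assigned to at least $k/6$ indices. For $J\subseteq T$ the vector $e_J$ is supported on ends of edges in $T$, where $z_i$ is constantly $\tau$. So adding $e_J$ creates $w(J)$ ones if $\tau=0$ and removes $w(J)$ ones if $\tau=1$.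
\end{proof}

\begin{example}[$c=3$, $q=13$, a matching]\label{ex:matching}
For $c=3$ the vectors $v_1,v_2,v_3$ are all the nonzero elements of $\mathbb F_2^2$. Suppose that $e_1,\dots,e_k$ form a matching and $k\ge31$. Lemma~\ref{lem:line} gives $|T|\ge6$, and $w(J)=2|J|$. Add the edges of $T$ to $z=z_i$ two at a time. For $\tau=0$ the weights are $|z|,\ |z|+4,\ |z|+8,\ |z|+12$, and \eqref{eq:star} requires all four to have residues in $\{4,\dots,12\}$. If $|z|$ has residue $\rho\in\{4,\dots,12\}$, then $\rho+12\ge16$, so the sequence $\rho,\rho+4,\rho+8,\rho+12$ reaches $13$; its first term that is at least $13$ is at most $16$ and so has residue in $\{0,1,2,3\}$. The longest survival is $4,8,12$, followed by $16\equiv3$. For $\tau=1$ the sequence is $\rho,\rho-4,\rho-8,\rho-12$ with $\rho-12\le0$, and its first term that is at most $3$ is at least $0$. In both cases \eqref{eq:star} fails.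
\end{example}

Two things are left. An embedding need not have $\ker(\pi\varphi)=S$ a priori, and the forest need not be a matching.

\begin{remark}\label{rem:c2}
For $c=2$ there is only one nonzero fiber and only one vector $z=z_1$. Nothing prevents the edges $e_j$ from being a matching of neutral edges for $z$, and then \eqref{eq:star} says only that $|z|$ is not forbidden. This is the essential use of $c\ge3$.
\end{remark}

\section{The matroids $N_{c,k}$ and $N^+_{c,k}$}\label{sec:N}

Lemma~\ref{lem:aligned} uses only $I$ and the points $(v_i,0,y)$ with $|y|$ even. The rest of the definition of $N$ serves Theorem~\ref{thm:A}(a). The matroid $N^+=N^+_{c,k}$ is the largest set that meets $S$ in $I$. To be near-independent, $N$ must have no odd circuit with only two elements over $u$. This is arranged by fixing the parity of $|y|$ for each $x$, and it is the reason why only even sets $J$, steps of size up to $4$ and blocks of four residues occur. If that parity were an affine function of $x$, then $I\cup B$ would lie in the complement of a hyperplane of $H$ and the critical number would drop. For instance, with $f=0$ the functional $(su,x,y)\mapsto s+\sum_jy_j$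 on $H$ equals $1$ on $I\cup B$. Every function on $\mathbb F_2$ is affine, so two extra coordinates are needed, and $f(x)=x_1x_2$ is not affine because $\sum_xf(x)=1$. It produces odd circuits such as
\[
(u,00,0),\quad(u,01,0),\quad(u,10,0),\quad(u,11,\epsilon_1),\quad(0,00,\epsilon_1),
\]
with four elements in $B$. The following rigidity lemma is used for the critical number, for the index of $N^+$, and for the alignment of embeddings.

\begin{lemma}\label{lem:rigid}
If $S'\le W$ has codimension $c-1$ and $N\cap S'$ is independent, then $S'=S$.
\end{lemma}

\begin{proof}
Independence gives $|N\cap S'|\le\dim S'=k+2$. We show that every $S'\ne S$ contains at least $2^{k-1}$ elements of $N$; since $k\ge5$, we have $2^{k-1}>k+2$.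

If $S'\not\subseteq H$, then $S'\cap H$ is a proper subspace of $S'$, and $S'\setminus H\subseteq N$ has at least $\frac12|S'|=2^{k+1}$ elements.

Otherwise $S'$ is a hyperplane of $H$, the kernel of a nonzero functional $(su,x,y)\mapsto\alpha s+\mu(x)+\nu(y)$ with $\alpha\in\mathbb F_2$ and $\mu,\nu$ linear. If $\mu=0$ and $\nu=0$, then $\alpha=1$ and $S'=S$. So let $(\mu,\nu)\ne(0,0)$, and let $\sigma(y)=\sum_jy_j$. The elements of $B\cap S'$ correspond to the pairs $(x,y)$ with
\[
\nu(y)=\alpha+\mu(x),\qquad\sigma(y)=f(x).
\]
If $\nu\notin\{0,\sigma\}$, then $\nu$ and $\sigma$ are independent, each of the four values of $x$ has $2^{k-2}$ solutions $y$, and there are $2^k$ solutions in total. If $\nu=\sigma$, the system is solvable for those $x$ with $f(x)+\mu(x)+\alpha=0$. The function $f+\mu+\alpha$ is not constant because $f$ is not affine, so it has a zero $x$, and this $x$ has $2^{k-1}$ solutions $y$. If $\nu=0$ and $\mu\ne0$, two values of $x$ satisfy the first equation, each with $2^{k-1}$ solutions $y$.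
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:A}(a)]
\emph{Critical number.} The subspace $K=\{(0,x,y):|y|\text{ even}\}$ has codimension $c$ and avoids $N^+$, so $\chi(N)\le\chi(N^+)\le c$. No subspace $S'$ of codimension $c-1$ avoids $N$: the empty set is independent, so Lemma~\ref{lem:rigid} would give $S'=S$, and $S$ contains $I$. Hence $\chi(N)=\chi(N^+)=c$.

\emph{$N$ is $c$-near-independent}, with witnesses $H$ and $S$. The subspace $K$ has codimension $2$ in $H$, so $\chi(N\cap H)\le2$. A hyperplane of $H$ that avoids $N\cap H$ would be a subspace of codimension $c-1$ in $W$ that avoids $N$, so $\chi(N\cap H)=2$. The set $N\cap S=I$ is independent. Let $C$ be a circuit in $N\cap H=I\cup B$, and note that $B=(N\cap H)\setminus S$. The $v$-coordinates in $C$ sum to zero, so $|C\cap B|$ is even, and it is not $0$ because $I$ is independent. Suppose $C\cap B=\{(u,x,y),(u,x',y')\}$ and $C\cap I=\{(0,0,\epsilon_j):j\in J\}$. Since $C$ has sum zero, $x=x'$ and $y+y'=\sum_{j\in J}\epsilon_j$. Then $|J|\equiv|y|+|y'|\equiv2f(x)\equiv0\bmod 2$, and $|C|=2+|J|$ is even. So an odd circuit has $|C\cap B|\ge4$.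

\emph{$N^+$ is not $c$-near-independent.} Suppose that $H',S'$ are witnesses. Then $S'$ has codimension $c-1$ and $N\cap S'\subseteq N^+\cap S'$ is independent, so $S'=S$ by Lemma~\ref{lem:rigid}. Since $S$ is a hyperplane of $H'$, we have $H'=\{(v,x,y):v\in\{0,u'\}\}$ for some $u'\ne0$. The triangle $\{(u',0,0),(u',0,\epsilon_1),(0,0,\epsilon_1)\}$ is an odd circuit in $N^+\cap H'$ with only two elements outside $S$, a contradiction. As $N^+\cap S=I$ is independent, $i(N^+)=3$.
\end{proof}

\section{Weights along a forest}\label{sec:forest}

For a general forest the progression of Example~\ref{ex:matching} is lost in two ways. The weight may grow more slowly: in a star an even set $J$ has $w(J)=|J|$. And more edges may give less weight: all the edges of a path have $w=2$. So we must choose the final set $J$ well, and the weight need not be monotone on the way to it. A random even set handles the first point, and a discrete intermediate value argument handles the second.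

\begin{lemma}\label{lem:forest}
Let $\{e_j:j\in T\}$ be a forest with $\ell=|T|\ge2$ edges. Some even $J^*\subseteq T$ has $w(J^*)\ge\ell/2$.
\end{lemma}

\begin{proof}
Let $U$ be the set of vertices covered by the edges. A forest has fewer edges than vertices, so $|U|\ge\ell+1$. For $a\in U$ let $T_a\ne\emptyset$ be the set of indices of edges at $a$. Identify subsets of $T$ with vectors in $\mathbb F_2^T$, and choose $J$ uniformly from the hyperplane of even subsets. If $T_a\ne T$, the functional $J\mapsto|J\cap T_a|\bmod2$ is neither zero nor equal to $J\mapsto|J|\bmod2$. It is therefore nonzero on that hyperplane, and $a$ has odd degree in $J$ with probability $\frac12$. At most one vertex has $T_a=T$, because two distinct edges do not share both ends. Hence $\mathbb E\,w(J)\ge(|U|-1)/2\ge\ell/2$.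
\end{proof}

The forest hypothesis cannot be dropped: the $\binom t2$ edges of a complete graph on $t$ vertices have $w(J)\le t$ for all $J$.

\begin{lemma}\label{lem:cross}
Let $p_0,\dots,p_m$ be integers with $|p_{s+1}-p_s|\le4$ for all $s$ and $|p_m-p_0|\ge q$. Then some $p_s$ is forbidden.
\end{lemma}

\begin{proof}
After reversing the sequence if necessary, $p_m\ge p_0+q$. Let $p$ be the least multiple of $q$ greater than $p_0$, so $p\le p_0+q\le p_m$. Let $s$ be minimal with $p_s\ge p$. Then $s\ge1$ and $p_{s-1}\le p-1$, so $p\le p_s\le p+3$.
\end{proof}

\begin{proposition}\label{prop:weights}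
Let $z_1+z_2+z_3=0$ in $\mathbb F_2^n$ and let $e_1,\dots,e_k$ be distinct edges forming a forest, with $k\ge12q$. Then \eqref{eq:star} fails.
\end{proposition}

\begin{proof}
Take $i,\tau,T$ from Lemma~\ref{lem:line}, so $|T|\ge k/6\ge2q$, and take an even $J^*\subseteq T$ with $w(J^*)\ge q$ from Lemma~\ref{lem:forest}. Choose $\emptyset=J_0\subset J_1\subset\dots\subset J_m=J^*$, adding two indices at a time, and put $p_s=|z_i+e_{J_s}|$. Each step adds a vector of weight at most $4$, so $|p_{s+1}-p_s|\le4$. By \eqref{eq:signed}, $|p_m-p_0|=w(J^*)\ge q$. By Lemma~\ref{lem:cross} some $p_s$ is forbidden, and $J_s$ is even.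
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:A}(b)]
Since $N\subseteq N^+$, every $N$-free matroid is $N^+$-free, and $\theta(N^+)\ge\theta(N)$.

Let $G$ have girth greater than $|N|$. We claim that $N$ has no embedding $\varphi$ in $M(G)$. Suppose it has, and let $S'=\ker(\pi\varphi)$. By Lemma~\ref{lem:template}(b), $S'$ has codimension at most $c-1$ and $N\cap S'$ is independent. Every subspace $S''\le S'$ of dimension $k+2$ has codimension $c-1$ in $W$ and meets $N$ in an independent set, so $S''=S$ by Lemma~\ref{lem:rigid}. A space of dimension greater than $k+2$ has more than one subspace of dimension $k+2$, so $S'=S$. Now Lemma~\ref{lem:aligned} gives \eqref{eq:star}, which contradicts Proposition~\ref{prop:weights}.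

Let $\alpha<(1-2^{1-c})(1-4/q)$ and let $C$ be arbitrary. By Erd\H{o}s's theorem there is a graph $G$ with girth greater than $|N|$ and $\operatorname{chr}(G)>2^C$. Adding isolated vertices changes neither quantity, so we may assume $n\ge n_\alpha$. Then $M(G)$ is an $N$-free matroid with $|M(G)|\ge\alpha2^{r(M(G))}$ by Lemma~\ref{lem:density}, and $\chi(M(G))>C$ by Lemma~\ref{lem:template}(a). So no such $\alpha$ is admissible in the definition of $\theta(N)$.
\end{proof}

The constant in $k\ge12q$ is the product of the six classes in Lemma~\ref{lem:line} and the $2q$ edges that Lemma~\ref{lem:forest} needs to reach weight $q$. The bound $q\ge13$ is used only to make the density exceed $\frac12$, so that $M(G)$ spans.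

\section{When the threshold equals $1-2^{1-c}$}\label{sec:B}

One direction of Theorem~\ref{thm:B}(a) is already proved. For the other we must embed $N$ in any matroid $M$ that has density slightly below $1-2^{1-c}$ and large critical number. Density alone does not force a copy of $N$, so we first need to know what a dense $N$-free set looks like.

\begin{theorem}[Stability; Liu, Luo, Nelson and Nomoto \cite{LLNN}]\label{thm:stab}
Let $\chi(N)=c\ge1$ and $\eta>0$. There are $\delta>0$ and $n_0$ such that, if $n\ge n_0$ and $M\subseteq\mathbb F_2^n\setminus\{0\}$ is $N$-free with $|M|\ge(1-2^{1-c}-\delta)2^n$, then some subspace $F$ of codimension $c-1$ satisfies $|M\,\triangle\,(\mathbb F_2^n\setminus F)|\le\eta2^n$.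
\end{theorem}

Thus $M$ fills almost all of every nonzero coset of $F$, and a random map will place the points of $N$ outside a subspace $S$ of codimension $c-1$ into $M$. Inside $F$ the set $M$ is sparse, so the points of $N\cap S$ must be placed by hand. This is possible because they are independent, so their images can be prescribed freely, and because large critical number supplies enough independent elements in $M\cap F$.

\begin{proof}[Proof of Theorem~\ref{thm:B}(a)]
If $i(N)=2$, then $\theta(N)\ge1-2^{1-c}$ by Proposition~\ref{prop:full} with $d=c-1$, and \eqref{eq:upper} gives equality.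

Suppose now that $i(N)\ne2$. Let $r=r(N)$, let $S\le\mathbb F_2^r$ have codimension $c-1$ with $I=N\cap S$ independent, and let $k=|I|$. Apply Theorem~\ref{thm:stab} with $\eta=2^{-c-1}/|N|$ to get $\delta$ and $n_0$; decreasing $\delta$, we may assume $\delta\le1-2^{1-c}$. Choose $n_1\ge n_0$ with $2^{r+c-1-n_1}<\frac12$. Let $M$ be an $N$-free matroid of rank $n$ with $|M|\ge(1-2^{1-c}-\delta)2^n$. We show that $\chi(M)\le\max(n_1,k+c-2)$, which gives $\theta(N)\le1-2^{1-c}-\delta<1-2^{1-c}$.

If $n<n_1$, then $\chi(M)\le n_1$ by Lemma~\ref{lem:basic}(a). Let $n\ge n_1$, take $F$ as in Theorem~\ref{thm:stab}, and suppose that $\chi(M)\ge k+c-1$. Then $\chi(M\cap F)\ge k$ by Lemma~\ref{lem:basic}(b), so $M\cap F$ contains independent elements $g_1,\dots,g_k$ by Lemma~\ref{lem:basic}(a).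

Extend $I$ to a basis of $S$ by $t_1,\dots,t_m$, and then to a basis of $\mathbb F_2^r$ by $u_1,\dots,u_{c-1}$. Let $w_1,\dots,w_{c-1}$ be a basis of a complement of $F$ in $\mathbb F_2^n$. Define a random linear map $\varphi:\mathbb F_2^r\to\mathbb F_2^n$ that sends $I$ bijectively to $\{g_1,\dots,g_k\}$, each $t_j$ to a uniform element of $F$, and each $u_j$ to $w_j+h_j$ with $h_j$ uniform in $F$, all choices being independent. Then $\varphi(S)\subseteq F$ and $\varphi(I)\subseteq M$.

Let $p\notin S$ and write $p=\sum_ja_ju_j+s$ with $s\in S$ and $(a_j)\ne0$. Then $\varphi(p)=\sum_ja_jw_j+\bigl(\sum_ja_jh_j+\varphi(s)\bigr)$. The bracket is uniform in $F$, because some $h_j$ occurs in it and is independent of the other terms. So $\varphi(p)$ is uniform on a coset of $F$ contained in $\mathbb F_2^n\setminus F$. At most $\eta2^n$ points of that coset are missing from $M$, so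
\[
\Pr[\varphi(p)\notin M]\le\frac{\eta2^n}{|F|}=\eta2^{c-1}=\frac1{4|N|}.
\]
Hence with probability at least $\frac34$ all points of $N\setminus S$ are sent into $M$.

For injectivity, let $p\ne0$. If $p\notin S$, then $\varphi(p)\notin F$. If $p\in\operatorname{span}(I)$, then $\varphi(p)\ne0$ because the $g_j$ are independent. If $p\in S\setminus\operatorname{span}(I)$, then some $t_j$ occurs in $p$, so $\varphi(p)$ is uniform in $F$ and vanishes with probability $1/|F|$. Thus $\varphi$ fails to be injective with probability at most $2^r/|F|=2^{r+c-1-n}<\frac12$.

Since $\frac14+\frac12<1$, some $\varphi$ is an embedding of $N$ in $M$, a contradiction.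
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:B}(b)]
A matroid $N$ in either class has $\chi(N)=c$ and $i(N)\ne2$, so $\theta(N)<1-2^{1-c}$ by \eqref{eq:upper} and part (a). By Theorem~\ref{thm:A} with $k=12q$ and $q\to\infty$, the matroids $N_{c,k}$ and $N^+_{c,k}$ lie in the two classes and their thresholds come arbitrarily close to $1-2^{1-c}$. So in each class the supremum is $1-2^{1-c}$ and is not attained. A finite set of values would contain its supremum, so $\theta$ takes infinitely many values in each class.
\end{proof}

\begin{thebibliography}{9}

\bibitem{LLNN}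
H. Liu, S. Luo, P. Nelson, K. Nomoto,
\emph{Stability and exact Tur\'an numbers for matroids},
J. Combin. Theory Ser. B 143 (2020).

\bibitem{Luo}
Sammy Luo,
\emph{A Counting Lemma for Binary Matroids and Applications to Extremal Problems},
arXiv:1610.09587 (2016).

\end{thebibliography}
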